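# Polytopes with strict linear precision: what one edge can see

## A rational function attached to an edge

Let $M\simeq\mathbb Z^d$ be a lattice, $d\ge 1$, with dual lattice $N=\mathrm{Hom}(M,\mathbb Z)$, and write $M_{\mathbb R}=M\otimes\mathbb R$. Let $P\subseteq M_{\mathbb R}$ be a full-dimensional lattice polytope, that is, the convex hull of finitely many points of $M$ that affinely span $M_{\mathbb R}$. Write
$$P=\{m\in M_{\mathbb R}\mid \langle m,n_\rho\rangle\ge -a_\rho,\ \rho\in\Sigma(1)\},$$
where $\Sigma$ is the normal fan of $P$. Its rays $\rho\in\Sigma(1)$ correspond to the facets of $P$, the vector $n_\rho\in N$ is the primitive inward-pointing normal of that facet, and $a_\rho\in\mathbb Z$. We use the same letter $\rho$ for the ray and for the facet, and write $\rho\ni v$ or $\rho\supseteq E$ for incidence. The **facet functions** are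
$$h_\rho(p)=\langle p,n_\rho\rangle+a_\rho .$$
They are nonnegative on $P$, take integer values on $M$, and $h_\rho$ vanishes on $P$ exactly along the facet $\rho$.

Now take an edge $E$ of $P$ with endpoints $v$ and $v'=v+nu$, where $u\in M$ is a primitive vector and $n\ge1$ is the lattice length. Along $E$ each facet function is an affine function of one variable:
$$\ell_\rho(s):=h_\rho(v+su)=c_\rho+b_\rho s,\qquad c_\rho=h_\rho(v),\quad b_\rho=\langle u,n_\rho\rangle\in\mathbb Z,\quad 0\le s\le n .$$

**Definition (edge function).** The edge function of $E$ is the rational function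
$$y_E(s)=\prod_{\rho\not\supseteq E}(c_\rho+b_\rho s)^{b_\rho}.$$

Each facet function is raised to its own slope. Three examples in the plane, with coordinates $(x_1,x_2)$:

* The square $[0,1]^2$ has facet functions $x_1,\ x_2,\ 1-x_1,\ 1-x_2$. Along the bottom edge from the origin, $u=(1,0)$, the slopes are $1,0,-1,0$, and $y_E(s)=s/(1-s)$.
* The trapezoid $T=\mathrm{Conv}((0,0),(2,0),(1,1),(0,1))$ has facet functions $x_1,\ x_2,\ 1-x_2,\ 2-x_1-x_2$. Along the left edge from the origin, $u=(0,1)$, the slopes are $0,1,-1,-1$, and
$$y_E(s)=\frac{s}{(1-s)(2-s)} .$$
* The triangle $\mathrm{Conv}((0,0),(1,0),(0,2))$ has facet functions $x_1,\ x_2,\ 2-2x_1-x_2$. Along the bottom edge the slopes are $1,0,-2$, and $y_E(s)=s/(2-2s)^2$.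

In the first case $y_E$ is a Möbius transformation. In the other two it has degree $2$ as a map $\mathbb P^1\to\mathbb P^1$: once because two different facet functions decrease along $E$, once because a single facet function decreases with slope $-2$. This talk shows that a certain reproducing property of $P$, strict linear precision, forces $y_E$ to be invertible as a rational map, hence Möbius, and that this information at the edges through a single vertex determines $P$.

## Strict linear precision and the theorems

Let $\mathscr A=P\cap M$ be the set of lattice points of $P$.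

**Definition (blending functions).** For $m\in\mathscr A$ the (Krasauskas) blending function is
$$\beta_m(p)=\prod_{\rho\in\Sigma(1)}h_\rho(p)^{h_\rho(m)},\qquad p\in P,$$
where a factor with exponent $h_\rho(m)=0$ is identically $1$ (so $0^0=1$). The exponents are nonnegative integers, so $\beta_m$ is a polynomial function of $p$.

**Definition (strict linear precision).** For positive weights $w=(w_m)_{m\in\mathscr A}$ put
$$\beta_w(p)=\sum_{m\in\mathscr A}w_m\beta_m(p),\qquad K_w(p)=\frac1{\beta_w(p)}\sum_{m\in\mathscr A}w_m\beta_m(p)\,m .$$
$P$ has strict linear precision for $w$ if $K_w(p)=p$ for all $p\in P$. It has strict linear precision if this holds for some choice of positive weights.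

We also use $\beta_w$ and $K_w$ when the weights are only nonnegative, at points where $\beta_w>0$.

So $K_w(p)$ is a weighted average of the lattice points of $P$, with weights depending on $p$, and we ask that the average be $p$ itself. The definition does not depend on coordinates in the following sense. Let $\varphi$ be an affine unimodular transformation of $M$ (an integral invertible linear map, with integral inverse, followed by a lattice translation). Polytopes related by such a map are called lattice equivalent. For instance $\mathrm{Conv}((0,0),(1,0),(1,1))$ is carried to $\mathrm{Conv}((0,0),(1,0),(0,1))$ by $(x_1,x_2)\mapsto(x_1-x_2,x_2)$. The facet functions of $\varphi(P)$ are the $h_\rho\circ\varphi^{-1}$, because primitive normals go to primitive normals. Hence the blending function of $\varphi(m)$ at $\varphi(p)$ equals $\beta_m(p)$. Since affine maps respect weighted averages, transporting the weights turns $K_w(p)$ into $\varphi(K_w(p))$. Strict linear precision is therefore invariant under lattice equivalence.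

**Definition (Bézier simploids).** Let $\Delta_d=\mathrm{Conv}(0,e_1,\dots,e_d)\subseteq\mathbb R^d$. A Bézier simploid is a product $k_1\Delta_{d_1}\times\cdots\times k_r\Delta_{d_r}$ with $r\ge1$ and integers $k_i,d_i\ge1$.

For example $2\Delta_1\times\Delta_2$ is the triangular prism $\{0\le x_1\le2,\ x_2,x_3\ge0,\ x_2+x_3\le1\}$.

Bézier simploids are known to have strict linear precision, and in dimension $2$ the only lattice polygons with this property are $k\Delta_2$ and $k\Delta_1\times\ell\Delta_1$. The problem, from Patrick Clarke and David A. Cox, "Moment Maps, Strict Linear Precision, and Maximum Likelihood Degree One", arXiv:1810.03672 (2018), is to prove or disprove that, up to lattice equivalence, nothing else occurs in any dimension. The statement is true, in the following forms.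

**Theorem A.** A full-dimensional lattice polytope has strict linear precision if and only if it is lattice equivalent to a Bézier simploid $k_1\Delta_{d_1}\times\cdots\times k_r\Delta_{d_r}$.

**Theorem B.** For a full-dimensional lattice polytope $P$ the following are equivalent.

* (a) $P$ has strict linear precision.
* (b) $P$ is lattice equivalent to a Bézier simploid.
* (c) There are a vertex $v$ and weights $w_m\ge0$ such that $\beta_w(p)>0$ and $K_w(p)=p$ for all $p$ on the edges of $P$ through $v$.
* (d) There is a vertex $v$ such that for every edge through $v$, with primitive direction $u$, exactly one $\rho$ has $\langle u,n_\rho\rangle=1$, exactly one $\rho$ has $\langle u,n_\rho\rangle=-1$, and $\langle u,n_\rho\rangle=0$ for all others.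

Moreover, if $P=\prod_ik_i\Delta_{d_i}$ and $w_m\ge0$ are weights with $\beta_w>0$ and $K_w(p)=p$ on the interior of $P$, then $w$ is a positive constant times the product of multinomial weights. In particular the weights of a polytope with strict linear precision are unique up to a scalar.

Here the multinomial weights of $k\Delta_d$ are $w_m=\binom{k}{k-|m|,\,a_1,\dots,a_d}$ for $m=(a_1,\dots,a_d)$, $|m|=a_1+\cdots+a_d$.

**Theorem C.** Let $\mathcal L$ be a finite list, repetitions allowed, of affine functions $\ell$ on $M_{\mathbb R}$ with $\ell(M)\subseteq\mathbb Z$ and $\ell\ge0$ on $P$, containing each $h_\rho$ at least once. Put $\beta_m^{\mathcal L}(p)=\prod_{\ell\in\mathcal L}\ell(p)^{\ell(m)}$ (factors with exponent $0$ are identically $1$). Suppose that for some weights $w_m\ge0$ we have $\sum_mw_m\beta_m^{\mathcal L}>0$ and $\sum_mw_m\beta_m^{\mathcal L}(p)(m-p)=0$ for all $p$ on the edges through some vertex. Then $P$ is lattice equivalent to a Bézier simploid, each $h_\rho$ occurs exactly once in $\mathcal L$, and all other members of $\mathcal L$ are constant.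

Theorem A is the equivalence (a)$\Leftrightarrow$(b). We shall prove (a)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(b)$\Rightarrow$(a), then the uniqueness of the weights, then Theorem C.

## Segments and the trapezoid by hand

For the segment $[0,n]$ the facet functions are $p$ and $n-p$, so $\beta_j(p)=p^j(n-p)^{n-j}$.

If $n=1$, the condition $K_w(p)=p$ is $w_1p=p\,(w_0(1-p)+w_1p)$, that is, $w_1(1-p)=w_0(1-p)$. So it holds exactly when $w_0=w_1$.

If $n=2$, after dividing by $p$ the condition is
$$w_1(2-p)+2w_2p=w_0(2-p)^2+w_1p(2-p)+w_2p^2 .$$
Setting $p=0$ gives $w_1=2w_0$, and $p=1$ gives $w_2=w_0$. Conversely, for $w=(1,2,1)$ both sides equal $4$. So the weights are binomial, up to a factor.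

Now the trapezoid $T$ above, on its left edge $p=(0,s)$. A lattice point $m$ with positive first coordinate has $\beta_m(0,s)=0$ because of the factor $x_1^{m_1}$. Only two lattice points survive:
$$\beta_{(0,0)}(0,s)=(1-s)(2-s)^2,\qquad \beta_{(0,1)}(0,s)=s(2-s).$$
Their quotient $\beta_{(0,1)}/\beta_{(0,0)}$ is the edge function $s/((1-s)(2-s))$. The second coordinate of $K_w(p)=p$ reads, with $w_0,w_1$ the two weights,
$$w_1s(2-s)=s\bigl(w_0(1-s)(2-s)^2+w_1s(2-s)\bigr).$$
For $0<s<1$ divide by $s(2-s)$: $w_1(1-s)=w_0(1-s)(2-s)$, so $w_1=w_0(2-s)$ for all $s\in(0,1)$. No positive weights do this. So $T$ does not have strict linear precision, and the failure is already visible on one edge.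

## Why facets and the interior are the wrong places to look

**Induction on facets.** It is natural to restrict $K_w(p)=p$ to a facet $F$ and use induction on the dimension. The restriction itself behaves well: for $p\in F$ only the lattice points of $F$ contribute. But the restricted blending functions need not be those of the polytope $F$. Each $\rho\ne F$ contributes the factor $h_\rho|_F$, and $h_\rho|_F$ need not be a facet function of $F$. The trapezoid shows this. Its left edge is a segment of length $1$, with facet functions $s$ and $1-s$, yet the restricted blending functions also contain powers of $2-s$, which come from a facet that does not meet the left edge. So the hypothesis obtained on $F$ is not strict linear precision of $F$, and the induction does not start. What one gets on $F$ is a precision property for a longer list of factors, as in Theorem C.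

**The interior.** On the interior of $P$ everything is positive, and in coordinates $M=\mathbb Z^d$ one can write
$$\beta_m(p)=\Bigl(\prod_\rho h_\rho(p)^{a_\rho}\Bigr)\,Y(p)^m,\qquad Y_i(p)=\prod_\rho h_\rho(p)^{\langle e_i,n_\rho\rangle}.$$
With $f_w(Y)=\sum_mw_mY^m$, the condition $K_w(p)=p$ says that the rational map $\mu$ with components $Y_i\,\partial_{Y_i}\log f_w$ satisfies $\mu(Y(p))=p$. So $Y$ is a rational map in $d$ variables with a rational left inverse. For $d\ge2$ this gives no control on degrees: $(s,t)\mapsto(s,t+s^k)$ has the inverse $(s,t)\mapsto(s,t-s^k)$ for every $k$. Nothing about the exponents $\langle e_i,n_\rho\rangle$ can be read off from invertibility alone.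

In one variable a rational map with a rational left inverse has degree $1$. So we go down to the edges, where the left inverse is decisive. The one-variable argument also does not care how many extra factors there are, which removes the obstacle met on facets.

## A rational map of the projective line with a left inverse

We use two textbook facts.

* (F1) Every face $F$ of $P$ is the intersection of $P$ with the facets containing $F$. If $p$ lies in the relative interior of $F$, then $h_\rho(p)>0$ for every $\rho\not\supseteq F$, since otherwise $p$ would lie in the proper face $F\cap\rho$ of $F$.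
* (F2) A nonconstant rational function is a map $\mathbb P^1_{\mathbb C}\to\mathbb P^1_{\mathbb C}$ with a degree $\ge1$. Degrees multiply under composition, and degree $1$ means Möbius transformation.

**(a)$\Rightarrow$(c).** This step checks that positive weights give $\beta_w>0$ on all of $P$, so that (a) contains (c). Let $p\in P$ lie in the relative interior of a face $F$, and take $m\in F\cap M$, for example a vertex of $F$. For $\rho\supseteq F$ the exponent $h_\rho(m)$ is $0$ and the factor is $1$. For $\rho\not\supseteq F$ we have $h_\rho(p)>0$ by (F1). So $\beta_m(p)>0$ and $\beta_w(p)>0$. Hence (a) gives (c), with any vertex $v$.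

We prove the edge lemma for a list $\mathcal L$ as in Theorem C. The list consisting of each $h_\rho$ once gives the ordinary blending functions. For an entry $\ell$ of $\mathcal L$ and an edge $E$ from $v$ to $v'=v+nu$, $u$ primitive, call $b_\ell=\ell(v+u)-\ell(v)$ its slope along $E$ and put $c_\ell=\ell(v)$, so that $\ell(v+su)=c_\ell+b_\ell s$. Since $v,v+u\in M$, both $c_\ell$ and $b_\ell$ are integers.

**Lemma 1 (edge lemma).** Let $\mathcal L$ be a list as in Theorem C, and let $w_m\ge0$ be weights such that for all $p\in E$
$$\sum_mw_m\beta_m^{\mathcal L}(p)>0,\qquad \sum_mw_m\beta_m^{\mathcal L}(p)\,(m-p)=0 .\tag{1}$$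
Then exactly one entry of $\mathcal L$ has positive slope along $E$; its slope is $1$ and it vanishes at $v$. Exactly one entry has negative slope; its slope is $-1$ and it vanishes at $v'$. All other entries have slope $0$.

For $\mathcal L=(h_\rho)_\rho$, condition (1) says $\beta_w>0$ and $K_w(p)=p$ on $E$. The conclusion then says: exactly one $\rho$ has $\langle u,n_\rho\rangle>0$, with pairing $1$ and $h_\rho(v)=0$; exactly one $\rho$ has $\langle u,n_\rho\rangle<0$, with pairing $-1$ and $h_\rho(v')=0$.

**Step 1: restriction to the edge.** The purpose is to see that along $E$ the blending functions form a geometric progression. Let $p\in E$. If $m\in\mathscr A\setminus E$, then by (F1) some facet $\rho\supseteq E$ has $h_\rho(m)>0$. Since $h_\rho$ is in $\mathcal L$ and $h_\rho(p)=0$, we get $\beta_m^{\mathcal L}(p)=0$. (If $d=1$ then $E=P$ and there is no such $m$.)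

The lattice points of $E$ are $m_j=v+ju$, $0\le j\le n$; write $w_j=w_{m_j}$. An entry $\ell$ vanishing identically on $E$ has exponent $\ell(m_j)=0$ and contributes the factor $1$. Let $\mathcal L_E$ be the list of the other entries. Each of them is affine, nonnegative on $E$ and not identically zero there, so it is positive on the relative interior of $E$. With $p=v+su$, $0<s<n$, this gives
$$\beta^{\mathcal L}_{m_j}(p)=\prod_{\ell\in\mathcal L_E}(c_\ell+b_\ell s)^{c_\ell+jb_\ell}=B(s)\,y(s)^j,$$
$$B(s)=\prod_{\ell\in\mathcal L_E}(c_\ell+b_\ell s)^{c_\ell}>0,\qquad y(s)=\prod_{\ell\in\mathcal L_E}(c_\ell+b_\ell s)^{b_\ell}>0 .$$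
For $\mathcal L=(h_\rho)_\rho$ the function $y$ is the edge function $y_E$. In all cases $y$ is a rational function of $s$.

**Step 2: the end weights are positive.** This fixes the degree of the polynomial used in Step 3. If $m\in\mathscr A$ and $m\ne v$, then by (F1) some facet $\rho\ni v$ does not contain $m$. Its function has $h_\rho(v)=0$ and $h_\rho(m)>0$, so $\beta_m^{\mathcal L}(v)=0$. Hence the first part of (1) at $p=v$ says $w_0\beta_v^{\mathcal L}(v)>0$, so $w_0>0$. In the same way $p=v'$ gives $w_n>0$.

**Step 3: the left inverse.** Here precision becomes an identity of rational functions. Put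
$$f(y)=\sum_{j=0}^nw_jy^j,\qquad R(y)=\frac{y f'(y)}{f(y)} .$$
By Step 2, $f$ has degree exactly $n\ge1$ and $f(0)=w_0>0$. As all coefficients are nonnegative, $f>0$ on $(0,\infty)$. For $p=v+su$ with $0<s<n$ we have $m_j-p=(j-s)u$, so the second part of (1) becomes $B(s)\sum_jw_jy(s)^j(j-s)=0$. Since $B(s)>0$ and $f(y(s))>0$, this says
$$R(y(s))=s\qquad\text{for all }s\in(0,n).\tag{2}$$
In particular $y$ is not constant. Both sides of (2) are rational functions that agree at infinitely many points, so $R\circ y=\mathrm{id}$ as rational functions. Neither $R$ nor $y$ is constant, and $\deg R\cdot\deg y=1$ by (F2). So $y$ and $R$ are Möbius transformations and $R=y^{-1}$.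

**Step 4: $f$ has only one root.** This determines $R$, hence $y$, up to one constant. Let $\alpha$ be a complex root of $f$, of multiplicity $\mathrm{mult}(\alpha)$. Then $\alpha\ne0$ because $f(0)>0$. From $f'/f=\sum_\alpha\mathrm{mult}(\alpha)/(y-\alpha)$ we see that $R=yf'/f$ has a simple pole at $\alpha$ with residue $\alpha\cdot\mathrm{mult}(\alpha)\ne0$. A Möbius transformation has only one pole in $\mathbb P^1$. So $f$ has only one distinct root, and $f(y)=w_n(y+r)^n$. The polynomial $f$ is real, so its only root is its own complex conjugate and $r$ is real. Next, $r\ne0$ because $f(0)\neq 0$, and $r<0$ would give the positive root $-r$, contrary to $f>0$ on $(0,\infty)$. So $r>0$, and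
$$R(y)=\frac{ny}{y+r}.$$
Solving $s=ny/(y+r)$ for $y$ gives
$$\prod_{\ell\in\mathcal L_E,\ b_\ell\ne0}(c_\ell+b_\ell s)^{b_\ell}=y(s)=\frac{rs}{n-s};\tag{3}$$
the entries of $\mathcal L_E$ with $b_\ell=0$ contribute the factor $1$ and have been left out.

**Step 5: reading off the slopes.** We compare zeros and poles in (3), and the point to check is that nothing on the left can cancel. An entry with $b_\ell\neq0$ has the root $-c_\ell/b_\ell$. Since $c_\ell+b_\ell s\ge0$ on $[0,n]$, this root is $\le0$ if $b_\ell>0$ and $\ge n$ if $b_\ell<0$. So the factors with positive exponent have all their roots in $(-\infty,0]$, and those with negative exponent have all their roots in $[n,\infty)$. These sets are disjoint, so zeros and poles do not cancel. The right side of (3) has exactly one zero in $\mathbb C$, simple, at $s=0$, and exactly one pole in $\mathbb C$, simple, at $s=n$. Therefore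
$$\text{every }\ell\text{ with }b_\ell>0\text{ has root }0,\quad \sum_{b_\ell>0}b_\ell=1;\qquad \text{every }\ell\text{ with }b_\ell<0\text{ has root }n,\quad \sum_{b_\ell<0}|b_\ell|=1 .$$
The slopes are integers. So there is exactly one entry of positive slope, with slope $1$ and $\ell(v)=0$, and exactly one entry of negative slope, with slope $-1$ and $\ell(v')=0$. Entries outside $\mathcal L_E$ vanish on $E$ and have slope $0$. This proves Lemma 1. $\square$

**(c)$\Rightarrow$(d).** Apply Lemma 1 with $\mathcal L=(h_\rho)_\rho$ to every edge through the vertex $v$ of (c). The slope of $h_\rho$ is $\langle u,n_\rho\rangle$, and the conclusion is (d).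

One can test (d) on $T$: it fails at every vertex. The left edge has two facets of slope $-1$ from $(0,0)$, hence two of slope $+1$ from $(0,1)$. Along the slanted edge from $(2,0)$, $u=(-1,1)$, the functions $x_1,\ x_2,\ 1-x_2,\ 2-x_1-x_2$ have slopes $-1,1,-1,0$, which rules out $(2,0)$ and, with signs reversed, $(1,1)$.

## The polytope rebuilt from one vertex

We now prove (d)$\Rightarrow$(b). Let $v$ be as in (d), and let $u_1,\dots,u_k$ be the primitive directions, pointing away from $v$, of the edges through $v$. The textbook description of a polytope near a vertex is
$$\mathrm{cone}(u_1,\dots,u_k)=\{x\in M_{\mathbb R}:\langle x,n_\rho\rangle\ge0\text{ for all }\rho\ni v\}.$$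
Two consequences are needed. First, the cone contains $P-v$, which is full-dimensional, so the $u_i$ span $M_{\mathbb R}$. Second, the $n_\rho$ with $\rho\ni v$ span $N_{\mathbb R}$. Indeed, suppose $\langle x,n_\rho\rangle=0$ for all $\rho\ni v$. The other facet inequalities are strict at $v$, so $v\pm tx\in P$ for small $t>0$. As $v$ is a vertex, $x=0$.

**Step 1: a facet for each edge.** We find the facet through $v$ that increases along a given edge. Fix $i$. By (F1) applied to $\{v\}$, some facet $\rho$ contains $v$ but not the $i$-th edge. Its function is $0$ at $v$ and is nonnegative and not identically $0$ on the edge, so $\langle u_i,n_\rho\rangle>0$. By (d) this pairing is $1$ and $\rho$ is the only facet with positive pairing. Call it $\sigma(i)$. Every facet $\rho\ni v$ has $\langle u_i,n_\rho\rangle\ge0$, because $h_\rho(v)=0$ and $h_\rho\ge0$ on the edge. Hence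
$$\langle u_i,n_\rho\rangle=\begin{cases}1,&\rho=\sigma(i),\\0,&\rho\ne\sigma(i),\end{cases}\qquad\text{for all }\rho\ni v.\tag{4}$$

**Step 2: the edge directions form a basis of $M$.** This puts the corner at $v$ into standard form.

* The map $\sigma$ is injective. If $\sigma(i)=\sigma(j)$, then by (4) $u_i$ and $u_j$ have the same pairing with every $n_\rho$, $\rho\ni v$. These span $N_{\mathbb R}$, so $u_i=u_j$ and $i=j$.
* Hence $\langle u_i,n_{\sigma(j)}\rangle=\delta_{ij}$, so the $u_i$ are linearly independent. As they span $M_{\mathbb R}$, we get $k=d$.
* The map $\sigma$ is onto the set of facets through $v$. If $\rho\ni v$, then $n_\rho\ne0$ pairs nontrivially with some $u_i$, because the $u_i$ span. By (4), $\rho=\sigma(i)$.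

So the facets through $v$ are exactly $\sigma(1),\dots,\sigma(d)$, and $n_{\sigma(1)},\dots,n_{\sigma(d)}$ span $N_{\mathbb R}$. For $m\in M$ the vector $m-\sum_i\langle m,n_{\sigma(i)}\rangle u_i$ pairs to zero with every $n_{\sigma(j)}$, so it is $0$:
$$m=\sum_i\langle m,n_{\sigma(i)}\rangle u_i .$$
The coefficients are integers, so $u_1,\dots,u_d$ is a $\mathbb Z$-basis of $M$. After an affine unimodular transformation we may assume $M=\mathbb Z^d$, $v=0$, $u_i=e_i$, and $h_{\sigma(i)}(x)=x_i$.

**Step 3: the facets away from $v$.** It remains to find the other inequalities. Let $\rho\not\ni v$. For each $i$ the unique facet with $\langle e_i,n_\rho\rangle=1$ is $\sigma(i)$, which contains $v$. So by (d), $\langle e_i,n_\rho\rangle\in\{0,-1\}$, and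
$$n_\rho=-\sum_{i\in S_\rho}e_i^*,\qquad S_\rho=\{i:\langle e_i,n_\rho\rangle=-1\}.$$
Each $S_\rho$ is nonempty because $n_\rho\ne0$. For each $i$, condition (d) provides exactly one facet with pairing $-1$ with $e_i$, and by (4) it does not contain $v$. So each $i$ lies in exactly one of the sets $S_\rho$, $\rho\not\ni v$: these sets are pairwise disjoint and cover $\{1,\dots,d\}$.

**Step 4: the product.** Put $k_\rho=h_\rho(v)$ for $\rho\not\ni v$. It is an integer because $v\in M$, and it is positive because $v\in P$ does not lie on $\rho$. The facet presentation now reads
$$P=\Bigl\{x\in\mathbb R^d:\ x_i\ge0\ (1\le i\le d),\ \sum_{i\in S_\rho}x_i\le k_\rho\ (\rho\not\ni v)\Bigr\}.$$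
The coordinates are split into the blocks $S_\rho$, and each inequality involves one block only. So $P=\prod_{\rho\not\ni v}k_\rho\,\Delta_{|S_\rho|}$, a Bézier simploid. $\square$

## Multinomial weights

We prove (b)$\Rightarrow$(a), which closes the circle. By invariance under lattice equivalence we may take $P=\prod_{i=1}^rk_i\Delta_{d_i}$, with coordinates $x_{ij}$, $1\le j\le d_i$. The facet functions are $h_{ij}=x_{ij}$ for $1\le j\le d_i$ and $h_{i0}=k_i-\sum_jx_{ij}$.

A lattice point $m=(m_{ij})$ of $P$ is the same as a choice, for each $i$, of nonnegative integers $h_{i0}(m),h_{i1}(m),\dots,h_{id_i}(m)$ with sum $k_i$. Let $w_m$ be the product over $i$ of the multinomial coefficients of these integers. The multinomial theorem gives, for independent variables $z_{ij}$, $0\le j\le d_i$,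
$$\sum_mw_m\prod_{i,j}z_{ij}^{h_{ij}(m)}=\prod_i\Bigl(\sum_{j=0}^{d_i}z_{ij}\Bigr)^{k_i}=:G(z).$$
Substitute $z_{ij}=h_{ij}(p)$. Then $\sum_jz_{ij}=k_i$ for each $i$, so $\beta_w(p)=\prod_ik_i^{k_i}$, a positive constant.

For $j\ge1$ we have $h_{ij}(m)=m_{ij}$. Applying $z_{ij}\partial_{z_{ij}}$ to the polynomial identity gives
$$\sum_mw_m\,m_{ij}\prod_{i',j'}z_{i'j'}^{h_{i'j'}(m)}=z_{ij}\,\partial_{z_{ij}}G(z)=\frac{k_i\,z_{ij}}{\sum_{j'}z_{ij'}}\,G(z),$$
where the last form is valid whenever $\sum_{j'}z_{ij'}\ne0$. The first equality is an identity of polynomials, so it holds at every $p\in P$, including the boundary. At $z=h(p)$ we divide by $\beta_w(p)=G(h(p))$ and find that the $(i,j)$ coordinate of $K_w(p)$ is $k_ix_{ij}/k_i=x_{ij}$. So $K_w(p)=p$ on $P$. $\square$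

This proves Theorem A and the equivalence of (a), (b), (c), (d) in Theorem B.

## The weights are determined up to a scalar

We prove the last part of Theorem B. Let $P=\prod_ik_i\Delta_{d_i}$ and let $w\ge0$ satisfy $\beta_w>0$ and $K_w(p)=p$ on $\mathrm{int}\,P$. The map $Y$ of the attempt on the interior is harmless here, because for a simploid it can be inverted explicitly.

**Step 1: new coordinates.** We turn $K_w(p)=p$ into a differential equation for one polynomial. On $\mathrm{int}\,P$ all $h_{ij}$ are positive and
$$\beta_m(p)=\prod_ih_{i0}(p)^{k_i-\sum_jm_{ij}}\prod_{i,j\ge1}x_{ij}^{m_{ij}}=\Bigl(\prod_ih_{i0}(p)^{k_i}\Bigr)\,y(p)^m,\qquad y_{ij}(p)=\frac{x_{ij}}{k_i-\sum_{j'}x_{ij'}} .$$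
The map $y:\mathrm{int}\,P\to\mathbb R^d_{>0}$ is a bijection. From $1+\sum_{j'}y_{ij'}=k_i/h_{i0}(p)$ and $x_{ij}=y_{ij}h_{i0}(p)$ we get $x_{ij}=k_iy_{ij}/(1+\sum_{j'}y_{ij'})$. Conversely, for any $y\in\mathbb R^d_{>0}$ this formula defines a point with $x_{ij}>0$ and $k_i-\sum_jx_{ij}=k_i/(1+\sum_{j'}y_{ij'})>0$, which is a point of $\mathrm{int}\,P$ mapping to $y$.

**Step 2: integration.** Put $f_w(y)=\sum_mw_my^m$. It is positive on $\mathbb R^d_{>0}$, because $\beta_w>0$ on $\mathrm{int}\,P$ and $y$ is surjective. The common factor in $\beta_m$ cancels in $K_w$, so the $(i,j)$ coordinate of $K_w(p)=p$ is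
$$y_{ij}\,\partial_{y_{ij}}\log f_w(y)=\frac{k_iy_{ij}}{1+\sum_{j'}y_{ij'}}=y_{ij}\,\partial_{y_{ij}}\log\prod_{i'}\Bigl(1+\sum_{j'}y_{i'j'}\Bigr)^{k_{i'}}\quad\text{on }\mathbb R^d_{>0}.$$
The two logarithms have the same gradient on the connected set $\mathbb R^d_{>0}$, so they differ by a constant, and $f_w=c\prod_i(1+\sum_jy_{ij})^{k_i}$ there for some $c>0$. Both sides are polynomials that agree on a nonempty open set, so their coefficients agree. The coefficient of $y^m$ in the product is the product of multinomial weights. So $w$ is $c$ times that product.

**Step 3: general $P$.** If $P$ has strict linear precision, it is lattice equivalent to a Bézier simploid by Theorem A, and weights are transported along the equivalence. So its weights are unique up to a scalar. $\square$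

## Extra factors are constant

We prove Theorem C. Let $v$ be the given vertex. Lemma 1 was proved for the list $\mathcal L$, so it applies to every edge through $v$: along such an edge exactly one entry of $\mathcal L$ has positive slope, namely $1$; exactly one has negative slope, namely $-1$; all others have slope $0$. Entries are counted with repetition.

**Step 1: the moving entries are facet functions.** We identify the two entries of nonzero slope. Let $E$ be an edge through $v$, with other endpoint $v'$. By (F1) some facet contains $v$ but not $E$, and its function has positive slope along $E$: it is $0$ at $v$, and nonnegative and not identically zero on $E$. Likewise some facet contains $v'$ but not $E$, and its function has negative slope. Both functions are in $\mathcal L$. So the unique entry of positive slope is a copy of some $h_\rho$, and the unique entry of negative slope is a copy of some $h_{\rho'}$.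

**Step 2: the shape of $P$.** Every $h_\rho$ is in the list, so along each edge through $v$ exactly one facet has slope $1$, exactly one has slope $-1$, and all others have slope $0$. This is (d), and (d)$\Rightarrow$(b) shows that $P$ is lattice equivalent to a Bézier simploid.

**Step 3: the remaining entries.** We show that whatever is left over does not move. Choose one copy of each $h_\rho$ in $\mathcal L$, and let $\ell$ be an entry that was not chosen. Suppose $\ell$ had nonzero slope along an edge $E$ through $v$. By Step 1, $\ell$ would be a copy of some $h_\rho$, and the chosen copy of $h_\rho$ would be a second entry with the same nonzero slope along $E$. This contradicts the uniqueness in Lemma 1. So $\ell$ has slope $0$ along every edge through $v$. The directions of these edges span $M_{\mathbb R}$, and $\ell$ is affine, so $\ell$ is constant.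

No $h_\rho$ is constant, since $n_\rho\ne0$. So no entry that was not chosen is a copy of a facet function. Hence each $h_\rho$ occurs exactly once in $\mathcal L$, and all other members of $\mathcal L$ are constant. $\blacksquare$
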